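\title{Compact Hermitian manifolds with arbitrarily small Monge--Amp\`ere volume}

\begin{abstract}
On a compact Hermitian manifold $(X,\omega)$ of complex dimension $n$, the volume $\int_X(\omega+i\partial\bar\partial\varphi)^n$ depends in general on the potential $\varphi$. We show that its infimum over all potentials is positive when $n\le 2$, and that for every $n\ge 3$ there are compact complex manifolds on which it is zero for every Hermitian metric. The basic examples are torus bundles over an elliptic curve with hyperbolic monodromy. On them the loss of volume is a Dirichlet energy along the fibers, and we make this energy almost equal to the total volume by solving an explicit problem about convex functions of two real variables.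
\end{abstract}

\section{Introduction}

Let $X$ be a compact complex manifold of complex dimension $n$, and let $\omega$ be a Hermitian metric on $X$, that is, a smooth positive real $(1,1)$-form, not necessarily closed. All manifolds in this paper are connected, and $i=\sqrt{-1}$. The smooth $\omega$-potentials and the normalized potentials are
\[
\mathcal P_\omega=\{\varphi\in C^\infty(X,\mathbb R):\ \omega_\varphi:=\omega+i\partial\bar\partial\varphi>0\},\qquad
\mathcal P^0_\omega=\{\varphi\in\mathcal P_\omega:\ \sup_X\varphi=0\}.
\]
Each $\omega_\varphi$ is again a Hermitian metric, and $\int_X\omega_\varphi^n>0$ is its volume up to the factor $n!$. We study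
\[
v(X,\omega):=\inf_{\varphi\in\mathcal P^0_\omega}\int_X\omega_\varphi^n=\inf_{\varphi\in\mathcal P_\omega}\int_X\omega_\varphi^n ;
\]
the two infima agree because adding a constant to $\varphi$ does not change $\omega_\varphi$. The following conjecture is taken from \cite{Li}.

\begin{quote}
\textbf{Conjecture.} For every compact Hermitian manifold $(X,\omega)$ one has $v(X,\omega)>0$.
\end{quote}

There are good reasons to expect this. If $\omega$ is K\"ahler ($d\omega=0$), Stokes' theorem shows that $\int_X\omega_\varphi^n$ does not depend on $\varphi$, so $v(X,\omega)=\int_X\omega^n>0$. We shall see that positivity of $v$ does not depend on the metric, so the conjecture holds for all Hermitian metrics on a manifold that carries a K\"ahler metric. And on any $X$ the volume form $\omega_\varphi^n$ cannot be small everywhere: at a minimum point of $\varphi$ one has $\omega_\varphi\ge\omega$. Nevertheless the conjecture fails.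

Let $A\in SL(2,\mathbb Z)$ with $|\operatorname{tr}A|\ge3$, for instance $A=\left(\begin{smallmatrix}2&1\\1&1\end{smallmatrix}\right)$. The maps
\begin{equation}\label{eq:group}
(y,z)\longmapsto(y+n+i\ell,\ A^nz+\gamma),\qquad n,\ell\in\mathbb Z,\ \gamma\in\mathbb Z[i]^2,
\end{equation}
of $\mathbb C\times\mathbb C^2$ form a group $\Gamma$, generated by the translations $z\mapsto z+\gamma$, by $y\mapsto y+i$, and by $(y,z)\mapsto(y+1,Az)$. The quotient $X_A=(\mathbb C\times\mathbb C^2)/\Gamma$ is a compact complex threefold, a bundle of complex $2$-tori over the elliptic curve $\mathbb C/\mathbb Z[i]$.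

\begin{theorem}\label{thm:example}
$v(X_A,\omega)=0$ for every Hermitian metric $\omega$ on $X_A$.
\end{theorem}

\begin{theorem}\label{thm:range}
\emph{(a)} If $\dim X\le2$, then $v(X,\omega)>0$ for every Hermitian metric $\omega$ on $X$.

\emph{(b)} For every $n\ge3$ and every compact complex manifold $Y$ of dimension $n-3$, one has $v(X_A\times Y,\omega)=0$ for every Hermitian metric $\omega$ on $X_A\times Y$.
\end{theorem}

Taking for $Y$ a complex torus (a point if $n=3$), we see that the conjecture holds for all compact Hermitian manifolds of dimension $n$ if and only if $n\le2$.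

The proof of Theorem~\ref{thm:example} has three parts. A comparison lemma (Section~\ref{sec:volume}) allows us to change the metric and to replace $X_A$ by a finite covering. On the coverings $X_k$ that unwind the base $k$ times there is a natural metric for which the volume of $\omega_\varphi$ equals the volume of $\omega$ minus a Dirichlet energy of $\varphi$ along the fibers (Section~\ref{sec:bundles}). Finally we build potentials whose energy is almost the whole volume: Section~\ref{sec:reduction} reduces this to a problem about convex functions on a half-strip, Section~\ref{sec:model} solves its simplest case, which removes half of the volume, and Section~\ref{sec:profile} removes the other half.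

\section{The volume functional}\label{sec:volume}

\subsection{Positivity and integration by parts}
In local coordinates a real $(1,1)$-form is $\alpha=i\sum\alpha_{j\bar k}\,dz_j\wedge d\bar z_k$ with $(\alpha_{j\bar k})$ Hermitian. We write $\alpha>0$ or $\alpha\ge0$ if this matrix is positive definite or semidefinite, and $\alpha\le\alpha'$ if $\alpha'-\alpha\ge0$. Since $\alpha^n=n!\det(\alpha_{j\bar k})\prod_j i\,dz_j\wedge d\bar z_j$, the inequalities $0\le\alpha\le\alpha'$ imply $\alpha^n\le\alpha'^n$. At a maximum point of a smooth real function $f$ one has $i\partial\bar\partial f\le0$. From $c\,\omega+i\partial\bar\partial(c\varphi)=c\,\omega_\varphi$ we get $v(X,c\,\omega)=c^nv(X,\omega)$ for $c>0$.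

For an $(n-1,n-1)$-form $\alpha$ and a function $\varphi$, counting bidegrees gives $d(\alpha\wedge\bar\partial\varphi+\varphi\,\partial\alpha)=\alpha\wedge\partial\bar\partial\varphi-\varphi\,\partial\bar\partial\alpha$, so that $\int_X\alpha\wedge i\partial\bar\partial\varphi=\int_X\varphi\,i\partial\bar\partial\alpha$. Expand $\omega_\varphi^n$ and apply this with $\alpha=\omega^{n-j}\wedge(i\partial\bar\partial\varphi)^{j-1}$ for $j=1,\dots,n$. The form $i\partial\bar\partial\varphi$ is annihilated by $\partial$ and $\bar\partial$, so the term $j=n$ vanishes and, for every $\varphi\in C^\infty(X,\mathbb R)$,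
\begin{equation}\label{eq:stokes}
\int_X\omega_\varphi^n=\int_X\omega^n+\sum_{j=1}^{n-1}\binom nj\int_X\varphi\; i\partial\bar\partial(\omega^{n-j})\wedge(i\partial\bar\partial\varphi)^{j-1}.
\end{equation}
The sum is empty for $n=1$ and vanishes for K\"ahler $\omega$. For $n=2$ it has the single term $2\int_X\varphi\,i\partial\bar\partial\omega$, linear in $\varphi$. For $n=3$ a quadratic term appears:
\begin{equation}\label{eq:stokes3}
\int_X\omega_\varphi^3=\int_X\omega^3+3\int_X\varphi\,i\partial\bar\partial(\omega^2)+3\int_X\varphi\;i\partial\bar\partial\omega\wedge i\partial\bar\partial\varphi .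
\end{equation}

We quote two theorems, valid on every compact Hermitian manifold $(X,\omega)$ of dimension $n$.
\begin{itemize}
\item Tosatti--Weinkove \cite{TW}: for every $F\in C^\infty(X,\mathbb R)$ there are $b\in\mathbb R$ and $\varphi\in\mathcal P_\omega$ with $\omega_\varphi^n=e^{F+b}\omega^n$. Equivalently, for every smooth positive volume form $\mu$ there are $c>0$ and $\varphi\in\mathcal P_\omega$ with $\omega_\varphi^n=c\,\mu$.
\item Gauduchon \cite{Gau}: the conformal class of $\omega$ contains a metric $\omega_G$ with $\partial\bar\partial(\omega_G^{n-1})=0$.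
\end{itemize}
Passing to $\omega_G$ removes the term $j=1$ of \eqref{eq:stokes}. For $n=2$ nothing remains; for $n=3$ the quadratic term of \eqref{eq:stokes3} remains, and our examples exploit it. Gauduchon's theorem is used only for Theorem~\ref{thm:range}(a).

\subsection{Changing the metric and passing to coverings}
We want to compare $v$ for different metrics and on finite coverings. The difficulty is that potentials do not transfer. A potential for a larger metric need not be a potential for a smaller one, and a potential on a covering space need not descend. One can average it over the sheets, but the average of forms of small volume can have large volume, as the matrices $\operatorname{diag}(1,\epsilon)$ and $\operatorname{diag}(\epsilon,1)$ show. We therefore transfer the volume form, solve the Monge--Amp\`ere equation for it, and control the unknown constant by the maximum principle.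

\begin{lemma}\label{lem:comparison}
Let $\pi:X'\to X$ be a finite unramified holomorphic covering of compact complex manifolds, and let $\omega,\omega'$ be Hermitian metrics on $X,X'$ with $\pi^*\omega\le\omega'$. Then $v(X,\omega)\le v(X',\omega')$.
\end{lemma}

\begin{proof}
Let $\varphi'\in\mathcal P_{\omega'}$ and $\Omega'=(\omega'+i\partial\bar\partial\varphi')^n$. Let $\mu$ be the sum of $\Omega'$ over the sheets: over an evenly covered open set with local inverses $\sigma_1,\dots,\sigma_d$ of $\pi$, put $\mu=\sum_j\sigma_j^*\Omega'$. This is a smooth positive volume form on $X$ with $\int_X\mu=\int_{X'}\Omega'$, and $\pi^*\mu\ge\Omega'$ because at each point $\Omega'$ is one of the positive summands. By \cite{TW} there are $c>0$ and $\varphi\in\mathcal P_\omega$ with $\omega_\varphi^n=c\,\mu$. At a maximum point $x'$ of $\pi^*\varphi-\varphi'$ we have $i\partial\bar\partial\pi^*\varphi\le i\partial\bar\partial\varphi'$, hence $0<\pi^*\omega_\varphi\le\omega'+i\partial\bar\partial\varphi'$, and so at $x'$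
\[
c\,\Omega'\le c\,\pi^*\mu=(\pi^*\omega_\varphi)^n\le\Omega' .
\]
Thus $c\le1$, and $v(X,\omega)\le\int_X\omega_\varphi^n=c\int_{X'}\Omega'\le\int_{X'}\Omega'$. Take the infimum over $\varphi'$.
\end{proof}

\begin{corollary}\label{cor:metric}
Whether $v(X,\omega)=0$ does not depend on the Hermitian metric $\omega$.
\end{corollary}

\begin{proof}
By compactness two metrics satisfy $C^{-1}\omega\le\omega'\le C\omega$ for some $C$. Lemma~\ref{lem:comparison} with $\pi=\mathrm{id}$ gives $C^{-n}v(X,\omega)\le v(X,\omega')\le C^nv(X,\omega)$.
\end{proof}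

\begin{proof}[Proof of Theorem~\ref{thm:range}(a)]
For $n=1$, \eqref{eq:stokes} gives $v(X,\omega)=\int_X\omega>0$. For $n=2$, let $\omega_G$ be as in Gauduchon's theorem, so $\partial\bar\partial\omega_G=0$. Then \eqref{eq:stokes} gives $v(X,\omega_G)=\int_X\omega_G^2>0$, and Corollary~\ref{cor:metric} gives $v(X,\omega)>0$.
\end{proof}

\section{Torus bundles and an energy identity}\label{sec:bundles}

\subsection{The manifolds $X_k$}
The maps \eqref{eq:group} form a group because $A^{\pm1}$ preserves $\mathbb Z[i]^2$. Write $y=s+it$ and $E=\mathbb C/\mathbb Z[i]$. The action is free: a fixed point forces $n=\ell=0$ and then $\gamma=0$. It is properly discontinuous: if an element moves a point of a compact set $K$ into $K$, there are finitely many possibilities for $(n,\ell)$, and for each of them finitely many for $\gamma$. It is cocompact: the translates of the set where $s$, $t$ and the real and imaginary parts of $z_1,z_2$ lie in $[0,1]$ cover $\mathbb C\times\mathbb C^2$. The projection to $y$ makes $X_A$ a bundle over $E$ with fiber $E\times E$.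

For $k\ge1$ let $\Gamma_k\subset\Gamma$ be the subgroup of index $k$ defined by $k\mid n$, and let $X_k=(\mathbb C\times\mathbb C^2)/\Gamma_k$. This is a $k$-sheeted unramified covering of $X_1=X_A$. It is obtained from
\[
\{|s|\le k/2,\ t\in\mathbb R/\mathbb Z\}\times E\times E
\]
by gluing the end $s=-k/2$ to the end $s=k/2$ by $z\mapsto A^kz$, and integrals over $X_k$ are computed on this domain.

\subsection{An invariant metric}
The eigenvalues of $A$ are the roots of $x^2-(\operatorname{tr}A)x+1$. Since $|\operatorname{tr}A|\ge3$, they are real, equal to $\lambda,\lambda^{-1}$ with $|\lambda|>1$. Put $\kappa=\log|\lambda|>0$. Let $a,b$ be nonzero real linear forms on $\mathbb R^2$ with $a\circ A=\lambda a$ and $b\circ A=\lambda^{-1}b$. Neither is a multiple of the second coordinate: if $(0,1)$ were a left eigenvector, $A$ would be upper triangular with integer diagonal entries of product $1$, so its eigenvalues would be $\pm1$. After rescaling, and viewed as constant $(1,0)$-forms on $\mathbb C^2$,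
\[
a=dz_1+a_2\,dz_2,\qquad b=dz_1+b_2\,dz_2,\qquad D:=a_2-b_2\ne0,
\]
with $a_2,b_2$ real. (For $A=\left(\begin{smallmatrix}2&1\\1&1\end{smallmatrix}\right)$ one finds $a_2=\lambda-2$, $b_2=\lambda^{-1}-2$, $D=\sqrt5$.) Going once around the base multiplies $i\,a\wedge\bar a$ by $e^{2\kappa}$ and $i\,b\wedge\bar b$ by $e^{-2\kappa}$, and we compensate with exponential weights in $s$:
\[
\omega=\eta+e^{-2\kappa s}\,i\,a\wedge\bar a+e^{2\kappa s}\,i\,b\wedge\bar b,\qquad
\eta=i\partial s\wedge\bar\partial s=\tfrac14\,i\,dy\wedge d\bar y=\tfrac12\,ds\wedge dt .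
\]
Both $\eta$ and $\omega$ are $\Gamma$-invariant, so $\omega$ is a Hermitian metric on every $X_k$, compatible with the coverings $X_k\to X_A$. From now on $\omega$ denotes this metric.

The forms $a,b$ are adapted to $A$, but our potentials will be built from functions on the factor $E\ni z_2$, so we rewrite $\omega$ in the coordinates $z_1,z_2$. For $\alpha,\alpha'>0$ and complex $x_1,x_2$,
\[
\alpha|x_1+a_2x_2|^2+\alpha'|x_1+b_2x_2|^2=(\alpha+\alpha')|x_1+\tau x_2|^2+\frac{\alpha\alpha'}{\alpha+\alpha'}D^2|x_2|^2,\qquad \tau=\frac{\alpha a_2+\alpha'b_2}{\alpha+\alpha'} .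
\]
With $\alpha=e^{-2\kappa s}$, $\alpha'=e^{2\kappa s}$ the product of the weights is $1$, and we obtain
\begin{equation}\label{eq:square}
\omega=\eta+p\,i\theta\wedge\bar\theta+\frac1p\,\sigma,\qquad
p(s)=2\cosh2\kappa s,\quad \theta=dz_1+\tau(s)\,dz_2,\quad \sigma=D^2\,i\,dz_2\wedge d\bar z_2 .
\end{equation}
The function $p$ is even, increasing on $[0,\infty)$, and satisfies $p(0)=2$, $p'(0)=0$, $p''=4\kappa^2p$. Put $m=\int_E\sigma=2D^2$. Since $\int_E i\,dz_1\wedge d\bar z_1=2$ and $\eta=\frac12ds\wedge dt$, integrating $\eta\wedge i\,dz_1\wedge d\bar z_1$ over $t$ and $z_1$ leaves exactly $ds$. As $\omega^3=6\,\eta\wedge i\,dz_1\wedge d\bar z_1\wedge\sigma$, this gives $\int_{X_k}\omega^3=6mk$.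

\begin{lemma}[Energy identity]\label{lem:energy}
For every $\varphi\in C^\infty(X_k,\mathbb R)$,
\[
\int_{X_k}\omega_\varphi^3=6mk-12\kappa^2\int_{X_k}i\partial\varphi\wedge\bar\partial\varphi\wedge\eta\wedge\omega .
\]
\end{lemma}

\begin{proof}
The coefficients of $\omega$ depend on $s$ only and $\eta\wedge ds=0$, so $d(\eta\wedge\omega)=0$. Next, $\omega^2=2\,\eta\wedge\omega+2\,i\,a\wedge\bar a\wedge i\,b\wedge\bar b$, where the second term has constant coefficients because the weights cancel; hence $d(\omega^2)=0$ and the linear term of \eqref{eq:stokes3} vanishes. Since $\partial\bar\partial s=0$, we have $i\partial\bar\partial e^{\pm2\kappa s}=4\kappa^2e^{\pm2\kappa s}\eta$, so $i\partial\bar\partial\omega=4\kappa^2\,\eta\wedge\omega$. The quadratic term of \eqref{eq:stokes3} is therefore $12\kappa^2\int\varphi\,i\partial\bar\partial\varphi\wedge\eta\wedge\omega$. Finally, $\eta\wedge\omega$ being closed,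
\[
d\big(\varphi\,i\bar\partial\varphi\wedge\eta\wedge\omega\big)=i\partial\varphi\wedge\bar\partial\varphi\wedge\eta\wedge\omega+\varphi\,i\partial\bar\partial\varphi\wedge\eta\wedge\omega,
\]
and Stokes' theorem concludes.
\end{proof}

The subtracted integral is nonnegative, and because of the factor $\eta$ it sees only the derivatives of $\varphi$ along the fibers. So every potential lowers the volume or keeps it, potentials pulled back from the base keep it, and the question is how much fiber energy the constraint $\omega_\varphi>0$ allows. The answer we need is the following estimate.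

\begin{proposition}\label{prop:key}
Let $k\ge1$ and $0<r_0\le r_1<k/2$, and put $p_0=p(r_0)$, $p_1=p(r_1)$. Then
\[
v(X_k,\omega)\le3mk\Big(\frac{p_0}{p_1}+\frac2{p_0}\Big).
\]
In particular, for $r_0=k/6$ and $r_1=k/3$, one gets $v(X_k,\omega)\le12\,mk\,e^{-\kappa k/3}$.
\end{proposition}

The second claim follows from the first: with $x=\kappa k/3$ we have $e^x\le p_0=2\cosh x\le2e^x$ and $p_1=2\cosh2x\ge e^{2x}$, so both terms in the bracket are at most $2e^{-x}$. The first claim is proved in Sections~\ref{sec:reduction}--\ref{sec:profile}.

\begin{proof}[Proof of Theorems~\ref{thm:example} and~\ref{thm:range}(b), given Proposition~\ref{prop:key}]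
By Lemma~\ref{lem:comparison}, $v(X_A,\omega)\le v(X_k,\omega)\le12mk\,e^{-\kappa k/3}$ for all $k$. Since $\kappa>0$, letting $k\to\infty$ gives $v(X_A,\omega)=0$, and Corollary~\ref{cor:metric} extends this to every Hermitian metric on $X_A$.

Let $\omega_Y$ be a Hermitian metric on $Y$. For $\varphi\in\mathcal P_\omega$ on $X_A$, the pullback of $\varphi$ is a potential for $\omega+\omega_Y$ on $X_A\times Y$. For reasons of degree only one term of the binomial expansion survives:
\[
\int_{X_A\times Y}(\omega_\varphi+\omega_Y)^n=\binom n3\int_{X_A}\omega_\varphi^3\int_Y\omega_Y^{n-3}.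
\]
The infimum of the right side is $0$, so $v(X_A\times Y,\omega+\omega_Y)=0$, and Corollary~\ref{cor:metric} concludes.
\end{proof}

\begin{remark}
The coverings are what makes the estimate useful. The bracket in Proposition~\ref{prop:key} is small only when $1\ll p_0\ll p_1$, and for $k=1$ it is at least $2/p(1/2)$. On the other hand Lemma~\ref{lem:comparison} does not give back the factor $k$ by which the volume of $X_k$ has grown; the exponential growth of $p$ absorbs it. This is where $|\operatorname{tr}A|\ge3$ is used. For $A$ the identity, the quotient is a complex torus, which is K\"ahler, and $v>0$.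
\end{remark}

\section{Reduction to a convex function on a half-strip}\label{sec:reduction}

We look for potentials that depend only on $s$ and $z_2$. By \eqref{eq:square} they leave the term $p\,i\theta\wedge\bar\theta$ alone, so only $\eta+\sigma/p+i\partial\bar\partial\varphi\ge0$ has to be checked. In the energy, the $z_2$-derivative of $\varphi$ is paired with $p\,i\,dz_1\wedge d\bar z_1$. Away from $s=0$ the weight $p$ is thus large, but the room $\sigma/p$ for negative curvature of $\varphi$ in the $z_2$-direction is small. To see this trade-off in its simplest form we make the dependence on $z_2$ one-dimensional as well.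

\subsection{Rescaled Green functions}
We need functions on $E$ whose complex Hessian is $-\sigma$, so that multiples of them use up the room $\sigma/p$ evenly. No smooth function does this, as $\int_E i\partial\bar\partial f=0$, but a Green function does it off one point. There is $G\in C^\infty(E\setminus\{0\})$ with $i\partial\bar\partial G=-\sigma$ on $E\setminus\{0\}$ and $G-\frac m\pi\log|\zeta|$ smooth near $0$. (Let $\chi$ be a cutoff function equal to $1$ near $0$. Off $0$, $i\partial\bar\partial(\frac m\pi\chi\log|\zeta|)$ is a smooth form $\nu$ vanishing near $0$, and $\int_E\nu=-m$ because $i\partial\bar\partial\log|\zeta|=\pi\delta_0$. Solve $i\partial\bar\partial h=-\sigma-\nu$, whose right side has integral $0$, by Fourier series, and put $G=\frac m\pi\chi\log|\zeta|+h$.) Since $G\to-\infty$ at $0$, we can normalize $\max G=0$. For $N\ge1$ put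
\[
G_N(\zeta)=N^{-2}G(N\zeta).
\]
Then $G_N\le0$ is smooth off the $N$-torsion points of $E$, its \emph{poles}, tends to $-\infty$ at them, and satisfies $i\partial\bar\partial G_N=-\sigma$ off them, because multiplication $[N]:E\to E$ has $[N]^*\sigma=N^2\sigma$. The purpose of the rescaling is that $G_N$ is close to $0$ on most of $E$ and still takes all values in $(-\infty,0]$. The next lemma shows that in the limit the gradient of $G_N$ gives every level the same weight $m$.

\begin{lemma}\label{lem:green}
Let $f\ge0$ be continuous on $(-\infty,0]$ and zero on $(-\infty,-M]$ for some $M$. Then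
\[
\int_Ef(G_N)\,i\partial G_N\wedge\bar\partial G_N\le m\int_{-\infty}^0f(w)\,dw,
\]
and the left side tends to the right side as $N\to\infty$.
\end{lemma}

\begin{proof}
Let $\Phi(w)=\int_{-\infty}^wf$. The $C^1$ form $\Phi(G_N)\,i\bar\partial G_N$ vanishes near the poles, and its differential is $f(G_N)\,i\partial G_N\wedge\bar\partial G_N-\Phi(G_N)\,\sigma$. By Stokes' theorem the left side equals $\int_E\Phi(G_N)\,\sigma$. The map $[N]$ has degree $N^2$ and $[N]^*\sigma=N^2\sigma$, so $\int_E(h\circ[N])\,\sigma=\int_Eh\,\sigma$ for bounded measurable $h$. Hence the left side equals $\int_E\Phi(N^{-2}G)\,\sigma$. Now $0\le\Phi\le\Phi(0)$, and $N^{-2}G\to0$ pointwise off $0$; dominated convergence gives the limit $m\,\Phi(0)$.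
\end{proof}

\subsection{Admissible functions}
We take potentials $u(s,G_N(z_2))-s^2/2$. The term $-s^2/2$ cancels $\eta$, since $i\partial\bar\partial(s^2/2)=\eta$, and turns the positivity condition into convexity of $u$. Let $H=[-\frac k2,\frac k2]\times(-\infty,0]$, with coordinates $(s,w)$.

\begin{definition}
A function $u$, smooth on a neighborhood of $H$, is \emph{admissible} if on $H$
\begin{itemize}
\item[(A1)] the Hessian of $u$ is positive semidefinite;
\item[(A2)] $u_w(s,w)\le1/p(s)$;
\item[(A3)] there is $M$ such that $u_w=0$ for $w\le-M$;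
\item[(A4)] there is $r\in(0,\frac k2)$ such that $u=\frac k2|s|$ for $|s|\ge r$.
\end{itemize}
Its \emph{energy} is $\displaystyle\mathcal E(u)=\int_{-k/2}^{k/2}p''(s)\int_{-\infty}^0u_w(s,w)^2\,dw\,ds$.
\end{definition}

Conditions (A1) and (A2) give positivity, (A3) removes the poles of $G_N$, and (A4) is needed because the gluing map $A^k$ mixes $z_1$ and $z_2$ and does not preserve $G_N(z_2)$.

\begin{lemma}\label{lem:reduction}
If $u$ is admissible, then $v(X_k,\omega)\le3m\big(2k-\mathcal E(u)\big)$.
\end{lemma}

\begin{proof}
Put $\Psi_N(y,z)=u(s,G_N(z_2))-s^2/2$ for $|s|\le k/2$.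

\emph{Smoothness.} Where $G_N<-M$, (A3) gives $\Psi_N=u(s,-M)-s^2/2$, which extends smoothly over the poles. For $|s|\ge r$, (A4) gives $\Psi_N=\frac k2|s|-\frac{s^2}2=\frac{k^2}8-\frac12(|s|-\frac k2)^2$. This does not depend on $z$, and after gluing it reads $\frac{k^2}8-\frac12(s-\frac k2)^2$ on both sides of $s=k/2$. So $\Psi_N\in C^\infty(X_k,\mathbb R)$.

\emph{Positivity.} Write $G=G_N$. Off the poles, the chain rule, $i\partial\bar\partial s=0$, $i\partial\bar\partial G=-\sigma$ and \eqref{eq:square} give
\begin{multline*}
\omega+i\partial\bar\partial\Psi_N=p\,i\theta\wedge\bar\theta+\Big(\frac1p-u_w\Big)\sigma\\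
+\big[u_{ss}\,i\partial s\wedge\bar\partial s+u_{sw}\,(i\partial s\wedge\bar\partial G+i\partial G\wedge\bar\partial s)+u_{ww}\,i\partial G\wedge\bar\partial G\big].
\end{multline*}
The second term is $\ge0$ by (A2). By (A1) the Hessian at a given point is a sum of matrices $cc^{T}$ with $c=(c_1,c_2)$ real, and each contributes $i\,\xi\wedge\bar\xi\ge0$ with $\xi=c_1\partial s+c_2\partial G$ to the bracket. So $\omega_{\Psi_N}\ge0$ off the poles, and everywhere by continuity. For $0<x<1$ we get $\omega_{x\Psi_N}=(1-x)\,\omega+x\,\omega_{\Psi_N}>0$, so $x\Psi_N\in\mathcal P_\omega$. Letting $x\to1$ yields $v(X_k,\omega)\le\int_{X_k}\omega_{\Psi_N}^3$.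

\emph{Volume.} We have $\partial\Psi_N=(u_s-s)\,\partial s+u_w\,\partial G$, and $\eta$ kills $\partial s$ and $\bar\partial s$. Since $\partial G$ is a multiple of $dz_2$, only the term $p\,i\,dz_1\wedge d\bar z_1$ of $\omega$ contributes:
\[
i\partial\Psi_N\wedge\bar\partial\Psi_N\wedge\eta\wedge\omega=p\,u_w^2\;i\partial G\wedge\bar\partial G\wedge\eta\wedge i\,dz_1\wedge d\bar z_1 .
\]
Integrate over $t$ and $z_1$ and use $4\kappa^2p=p''$. Lemma~\ref{lem:energy} becomes
\[
\int_{X_k}\omega_{\Psi_N}^3=6mk-3\int_{-k/2}^{k/2}p''(s)\int_Eu_w(s,G_N)^2\;i\partial G_N\wedge\bar\partial G_N\;ds .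
\]
For each $s$, Lemma~\ref{lem:green} applies to $f=u_w(s,\cdot)^2$ by (A3): the inner integral is at most $m\int_{-M}^0u_w(s,w)^2dw$, which is bounded in $s$, and converges to it. By dominated convergence the volume tends to $6mk-3m\,\mathcal E(u)$ as $N\to\infty$.
\end{proof}

Given (A1), condition (A2) cannot be relaxed: at a maximum point of $G_N$ we have $\partial G_N=0$ and $w=0$, so positivity forces $u_w(s,0)\le1/p(s)$, and $u_w$ is nondecreasing in $w$. Since $v\ge0$, the lemma also shows that $\mathcal E(u)\le2k$ for every admissible $u$. The task is to come close to $2k$.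

\section{Three planes remove half of the volume}\label{sec:model}

By (A1) and (A3), $u_w\ge0$; so (A2) gives
\[
\int_{-\infty}^0u_w^2\,dw\le\frac{u(s,0)-u(s,-M)}{p(s)} .
\]
Large energy thus requires $u$ to be low for $w\ll0$ and high at $w=0$. A convex function of $s$ that equals $\frac k2|s|$ near the ends lies above its tangent lines there, so the lowest possible value is $\frac k2|s|$. The simplest way to raise it near $w=0$ is to cut it with one plane of slope $q>0$ in $w$. Ignoring smoothness for the moment, fix $0<r<k/2$ and let
\[
u^0(s,w)=\max\Big\{\tfrac k2s,\ -\tfrac k2s,\ \tfrac k2r+qw\Big\}.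
\]
This function is convex and satisfies (A3) and (A4). The third plane is the largest on the triangle $T$ with vertices $(\pm r,0)$ and $(0,-\frac{kr}{2q})$; there $u^0_w=q$, and elsewhere $u^0_w=0$. Since $T$ reaches out to $|s|=r$, condition (A2) means $q\le1/p(r)$. Over the point $s$ the triangle has depth $\frac k{2q}(r-|s|)$, so
\[
\mathcal E(u^0)=q^2\cdot\frac k{2q}\cdot2\int_0^rp''(s)(r-s)\,ds=kq\,\big(p(r)-p(0)-rp'(0)\big)=kq\,\big(p(r)-2\big).
\]
The best choice $q=1/p(r)$ gives $\mathcal E(u^0)=k(1-2/p(r))$, and Lemma~\ref{lem:reduction} predicts $v(X_k,\omega)\le3mk(1+2/p(r))$. This is the case $r_0=r_1=r$ of Proposition~\ref{prop:key}, and the smoothing in Section~\ref{sec:profile} justifies it. The bound is smaller than $6mk$ for every $r>0$, and close to $3mk$ when $p(r)$ is large.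

The model never removes more than half of the volume, since $kq(p(r)-2)<k$. Its defect is that it stops at $|s|=r$: beyond that point a slope up to $1/p(s)$ is still allowed, the weight $p''$ is larger, and nothing is used. To repair this, write the model in a form that can be varied. With $\beta=\frac k{2q}$ and $Q=q$ on $(-\infty,r)$, $Q=0$ on $[r,\infty)$,
\begin{equation}\label{eq:ruled}
u^0(s,w)=\tfrac k2|s|+\max\big\{0,\ \tfrac k2r-\tfrac k2|s|+qw\big\}=\tfrac k2|s|+\beta\int_{|s|-w/\beta}^\infty Q(\xi)\,d\xi .
\end{equation}
The right side makes sense for any nonincreasing profile $Q$ that vanishes for large $\xi$. Its $w$-derivative is $Q(\xi)$ with $\xi=|s|-w/\beta$: the slope prescribed at the boundary point $(\pm\xi,0)$ is carried inward along a line, toward smaller $|s|$, where (A2) is weaker. So (A2) only asks that $Q\le1/p$ on $[0,\infty)$. We let $Q$ start with a plateau, as in the model, and then follow $1/p$ (Figure~\ref{fig:profile}).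

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\draw[->] (0,0)--(4.1,0) node[right]{$\xi$};
\draw[->] (0,0)--(0,2.5);
\draw[dashed,domain=0:3.6,samples=40] plot(\x,{4/(exp(0.8*\x)+exp(-0.8*\x))});
\draw[very thick] (0,1.336)--(1.2,1.336);
\draw[very thick,domain=1.2:2.4,samples=20] plot(\x,{4/(exp(0.8*\x)+exp(-0.8*\x))});
\draw[very thick] (2.4,0)--(3.6,0);
\draw[dotted] (2.4,0.574)--(2.4,0) node[below]{$r_1$};
\draw[dotted] (1.2,1.336)--(1.2,0) node[below]{$r_0$};
\node[below] at (3.6,0) {$k/2$};
\node[left] at (0,1.336) {$q_0$};
\node at (1.2,2) {$1/p$};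
\begin{scope}[xshift=8.6cm,yshift=2.2cm]
\draw (-3,-2.8)--(-3,0)--(3,0)--(3,-2.8);
\draw[thick] (-1,0)--(0,-1.2)--(1,0);
\draw[thick] (-2,0)--(0,-2.4)--(2,0);
\node at (0,-0.4) {$q_0$};
\node at (0,-1.5) {\small $1/p(\xi)$};
\node at (-2,-1.8) {$0$};
\node at (2,-1.8) {$0$};
\node[above] at (1,0) {$r_0$};
\node[above] at (2,0) {$r_1$};
\node[above] at (3,0) {$k/2$};
\node[above] at (-2,0) {$w=0$};
\end{scope}
\end{tikzpicture}
\caption{Left: the profile $Q_*$ (bold) under the constraint $1/p$ (dashed): a plateau of height $q_0=1/p(r_0)$, a tail along $1/p$, and a jump to $0$ at $r_1$. Right: the half-strip $|s|\le k/2$, $w\le0$, labeled with the values of $u_w=Q_*(\xi)$, which is constant along the broken lines $|s|-w/\beta=\xi$. For $r_0=r_1$ the middle band disappears and one recovers the three-plane model.}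
\label{fig:profile}
\end{figure}

\section{Plateau and tail: proof of Proposition~\ref{prop:key}}\label{sec:profile}

Put $q_0=1/p_0$ and $\beta=\frac k{2q_0}$, and define
\[
Q_*(\xi)=q_0\ \ (\xi<r_0),\qquad Q_*(\xi)=1/p(\xi)\ \ (r_0\le\xi<r_1),\qquad Q_*(\xi)=0\ \ (\xi\ge r_1).
\]
Since $1/p$ decreases on $[0,\infty)$, the function $Q_*$ is nonincreasing and $Q_*\le1/p$ on $[0,\infty)$.

\subsection{Smoothing}
Formula \eqref{eq:ruled} with $Q=Q_*$ fails to be smooth for two reasons, the corner of $|s|$ and the corners and jump of $Q_*$. We smooth both, each in the direction that preserves (A2). Let $0<\varepsilon<r_0$.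

Let $S=S_\varepsilon$ be the convolution of $|s|$ with a smooth even function $\chi\ge0$ of integral $1$ supported in $[-\varepsilon,\varepsilon]$. Then $S$ is smooth and convex, $S(s)=|s|$ for $|s|\ge\varepsilon$ because $\chi$ is even, and $|s|\le S(s)\le|s|+\varepsilon$, the lower bound by Jensen's inequality.

Let $Q(\xi)=Q_\varepsilon(\xi)=\int Q_*(\xi+x)\rho(x)\,dx$, where $\rho\ge0$ is smooth, supported in $[0,\varepsilon]$, of integral $1$. Then $Q$ is smooth and nonincreasing. As it averages values of $Q_*$ to the right of $\xi$, we have $0\le Q\le Q_*\le q_0$; in particular $Q=0$ on $[r_1,\infty)$. Also $Q_\varepsilon\to Q_*$ pointwise as $\varepsilon\to0$, since $Q_*$ is right-continuous. Define the smooth function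
\[
u(s,w)=u^\varepsilon(s,w)=\tfrac k2S(s)+\beta\int_{S(s)-w/\beta}^\infty Q(\xi)\,d\xi .
\]

\subsection{Admissibility}
With $Q,Q'$ evaluated at $\xi=S(s)-w/\beta$, we have $u_s=S'(\frac k2-\beta Q)$ and $u_w=Q$, hence
\[
u_{ss}=S''\big(\tfrac k2-\beta Q\big)-\beta Q'S'^2,\qquad u_{sw}=S'Q',\qquad u_{ww}=-Q'/\beta .
\]
In other words,
\[
\operatorname{Hess}u=\begin{pmatrix}S''(\frac k2-\beta Q)&0\\0&0\end{pmatrix}+(-\beta Q')\,cc^T,\qquad c=\begin{pmatrix}S'\\-1/\beta\end{pmatrix}.
\]
The second matrix is $\ge0$ because $Q'\le0$. The first is $\ge0$ because $S''\ge0$ and $\beta Q\le\beta q_0=\frac k2$; thus $\beta$ is the largest value for which this inequality holds, and a large $\beta$ means a deep region where $u_w\neq0$. This proves (A1). For $w\le0$ we have $\xi\ge S(s)\ge|s|$, so $u_w=Q(\xi)\le Q(|s|)\le Q_*(|s|)\le1/p(s)$, which is (A2). If $w\le-\beta r_1$ or $|s|\ge r_1$, then $\xi\ge r_1$, the integral vanishes, and $u=\frac k2S(s)$. This gives (A3) with $M=\beta r_1$, and (A4) with $r=r_1$, since $r_1<k/2$ and $S(s)=|s|$ for $|s|\ge r_1>\varepsilon$.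

\subsection{The energy}
Substituting $\xi=S(s)-w/\beta$, so that $dw=-\beta\,d\xi$, we find
\[
\mathcal E(u^\varepsilon)=\beta\int_{-k/2}^{k/2}\int_{S_\varepsilon(s)}^{\infty}p''(s)\,Q_\varepsilon(\xi)^2\,d\xi\,ds .
\]
The integrand vanishes for $\xi\ge r_1$ and is bounded uniformly in $\varepsilon$. By dominated convergence, then Fubini's theorem and $\int_{-\xi}^\xi p''=2p'(\xi)$,
\[
\lim_{\varepsilon\to0}\mathcal E(u^\varepsilon)=\beta\int_0^{r_1}Q_*(\xi)^2\int_{-\xi}^{\xi}p''(s)\,ds\,d\xi=\frac k{q_0}\int_0^{r_1}p'(\xi)\,Q_*(\xi)^2\,d\xi .
\]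
The plateau and the tail contribute separately:
\[
\frac k{q_0}\int_0^{r_0}q_0^2\,p'\,d\xi=kq_0(p_0-2)=k\Big(1-\frac2{p_0}\Big),\qquad
\frac k{q_0}\int_{r_0}^{r_1}\frac{p'}{p^2}\,d\xi=kp_0\Big(\frac1{p_0}-\frac1{p_1}\Big)=k\Big(1-\frac{p_0}{p_1}\Big).
\]
Hence $2k-\mathcal E(u^\varepsilon)\to k\big(\frac2{p_0}+\frac{p_0}{p_1}\big)$, and Lemma~\ref{lem:reduction} gives
\[
v(X_k,\omega)\le3mk\Big(\frac{p_0}{p_1}+\frac2{p_0}\Big).
\]
This proves Proposition~\ref{prop:key}, and with it Theorems~\ref{thm:example} and~\ref{thm:range}(b). \qed

\begin{remark}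
Each of the two contributions is less than $k$, half of the maximal energy $2k$, so both are needed. The plateau term is the energy of the three-plane model and is close to $k$ when $p_0\gg1$. The tail term is close to $k$ when $p_1\gg p_0$; as $r_0\to0$ the plateau term tends to $0$ and again only half of the volume is removed. The choice $r_1=2r_0$ in Proposition~\ref{prop:key} makes the two losses $2/p_0$ and $p_0/p_1$ comparable.
\end{remark}

\begin{remark}
The potentials above live on the coverings $X_k$. The potentials of small volume on $X_A$ itself are not explicit: they are the solutions of the Monge--Amp\`ere equations in the proof of Lemma~\ref{lem:comparison}.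
\end{remark}

\begin{remark}
By \eqref{eq:stokes3}, a Hermitian metric $\omega'$ on a compact threefold with $\partial\bar\partial\omega'=0$ and $\partial\bar\partial(\omega'^2)=0$ has $v=\int\omega'^3>0$. So Theorem~\ref{thm:example} implies that $X_A$ carries no such metric, and in particular no K\"ahler metric. The second condition alone does not help: the metric of Section~\ref{sec:bundles} even satisfies $d(\omega^2)=0$.
\end{remark}

\begin{thebibliography}{9}

\bibitem{Gau}
Gauduchon, 1977.

\bibitem{Li}
Yi Li, \emph{Mabuchi and Aubin-Yau functionals over complex three-folds}, arXiv:1003.5307 (2010).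

\bibitem{TW}
Tosatti and Weinkove, J. Amer. Math. Soc. \textbf{23} (2010), 1187--1195.

\end{thebibliography}
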